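\title{A traveling wave for successive minimum spanning trees}

\begin{abstract}
Run Kruskal's algorithm on a complete multigraph with Poisson edge weights, passing each edge that one forest rejects on to the next forest. The $k$-th forest grows into the $k$-th successive minimum spanning tree, and a giant component appears in it at a time $\sigma_k$. We prove the conjecture that $\sigma_k=2k+\sigma_\infty+o(1)$ for a real constant $\sigma_\infty$. The limiting size $\rho_k(t)$ of the giant component satisfies a recursion $\rho_k=\Phi(\rho_{k-1})$, where $\Phi$ is an explicit order-preserving map with an exact conservation law. The conservation law makes $\Phi$ an $L^1$-contraction in the variable $\rho^2$, a variance identity keeps the profiles $\rho_k(2k+\cdot)$ from spreading out, and so the profiles converge to a traveling wave of speed $2$. The wave is unique up to translation, it attracts every initial profile in a natural class, and $-8\le\sigma_\infty<0$.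
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Kruskal's algorithm with many forests}

Let $[n]=\{1,\dots,n\}$. For each pair $\{u,v\}$ of distinct vertices take an independent Poisson process of rate $1$ on $[0,\infty)$, and for each of its points $w$ put an edge of weight $w$ between $u$ and $v$. Let $\mathcal T_1$ be the minimum spanning tree of this multigraph, and let $\mathcal T_k$ be the minimum spanning tree of what remains when the edges of $\mathcal T_1,\dots,\mathcal T_{k-1}$ are deleted.

All these trees can be grown at once. Let the edge of weight $w$ arrive at time $t=nw$, so that the arrivals on each pair form a Poisson process of rate $1/n$. Keep forests $\mathcal F_1(t),\mathcal F_2(t),\dots$ on $[n]$, all empty at first. An arriving edge is offered to $\mathcal F_1$, then to $\mathcal F_2$, and so on, and it is added to the first forest in which it creates no cycle (two parallel edges form a cycle). Eventually $\mathcal F_k(t)$ equals $\mathcal T_k$.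

An edge of $\mathcal F_{j+1}$ was rejected by $\mathcal F_j$, so its ends are connected in $\mathcal F_j$. Hence every component of $\mathcal F_{j+1}(t)$ lies inside a component of $\mathcal F_j(t)$, and two vertices connected in $\mathcal F_k$ are connected in $\mathcal F_1,\dots,\mathcal F_{k-1}$ as well. Let $\tau^k_{uv}$ be the first time at which $u$ and $v$ are connected in $\mathcal F_k$, and put $\tau^0_{uv}=0$. We have shown:
\begin{equation}\label{eq:tau}
\text{an arrival on $uv$ at time $s$ is rejected by all of $\mathcal F_1,\dots,\mathcal F_k$ if and only if $s>\tau^k_{uv}$.}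
\end{equation}

Write $C_1(\mathcal G)\ge C_2(\mathcal G)$ for the numbers of vertices in the two largest components of a graph $\mathcal G$, with $C_2=0$ if $\mathcal G$ is connected. The following is known. For each $k\ge1$ there is a deterministic function $\rho_k$ such that $C_1(\mathcal F_k(t))/n\to\rho_k(t)$ in probability as $n\to\infty$, uniformly in $t\ge0$; and there is a finite time $\sigma_k$, the time at which a giant component appears in $\mathcal F_k$, such that $\rho_k(t)=0$ for $t\le\sigma_k$ and $\rho_k(t)>0$ for $t>\sigma_k$. The conjecture posed in \cite{JS} is that $\sigma_k-2k$ converges. We prove it.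

\begin{theorem}\label{thm:main}
There is a real constant $\sigma_\infty$ such that $\sigma_k=2k+\sigma_\infty+o(1)$ as $k\to\infty$. In particular $\sigma_k-\sigma_{k-1}\to2$.
\end{theorem}

\subsection{Why $2k$ plus a constant}

The number $2k$ comes from counting edges, and the count is exact for every $n$. By \eqref{eq:tau}, the arrivals on $uv$ in $[0,\tau^k_{uv}]$ are the edges of $\mathcal T_1,\dots,\mathcal T_k$ between $u$ and $v$. These trees have $k(n-1)$ edges in all, so by symmetry the expected number on one pair is $k(n-1)/\binom n2=2k/n$. The number of arrivals on $uv$ in $[0,s]$, minus $s/n$, is a martingale; stopping it at $\tau^k_{uv}\wedge s$ and letting $s\to\infty$ shows that the same expected number is $\mathbb E\tau^k_{uv}/n$. Thus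
\[
\mathbb E\,\tau^k_{uv}=2k .
\]
If only one component has size of order $n$, two typical vertices are connected when both lie in it, so $\mathbb P(\tau^k_{uv}\le t)\approx\rho_k(t)^2$. One therefore expects $\rho_k^2$ to be a distribution function with mean $2k$, and $\sigma_k$ is the left end of its support. If the shape of $\rho_k(2k+\cdot)$ settles down as $k$ grows, then $\sigma_k-2k$ should converge. The mean alone does not give this: the profile could widen with $k$, as the law of a random walk does, or it could fail to settle. Both must be ruled out.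

\subsection{The recursion and the traveling wave}

Give each vertex $v$ the time $x_v$ at which it joins the giant component of $\mathcal F_{k-1}$; the proportion of vertices with $x_v\le s$ is about $\rho_{k-1}(s)$. For most pairs $\tau^{k-1}_{uv}$ should be $\max(x_u,x_v)$, so by time $t$ the forest $\mathcal F_k$ has been offered a Poisson number of edges on $uv$ with mean $(t-\max(x_u,x_v))_+/n$. Near a given vertex the graph of offered edges looks like a branching process whose individuals carry types $x$, and the giant component consists of the vertices whose process survives. This suggests the following definitions.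

We write $x\vee y=\max(x,y)$, $x\wedge y=\min(x,y)$, $x_+=x\vee0$ and $H=\mathbf 1_{[0,\infty)}$. A \emph{d.f.}\ is a probability distribution function on $\mathbb R$, right-continuous. Integrals without limits are over $\mathbb R$, and without a measure they are with respect to Lebesgue measure. If $Y$ has d.f.\ $G$, then Fubini's theorem gives
\begin{equation}\label{eq:moments}
\mathbb EY=\int(H-G),\qquad \mathbb E|Y|=\int|H-G|,\qquad \mathbb EY^2=\int 2t\,(H-G)\,dt ,
\end{equation}
the first when $\mathbb E|Y|<\infty$. Let $\mathcal D$ be the set of d.f.s $F$ that vanish on some half-line $(-\infty,a)$ and satisfy $\int_0^\infty(1-F)<\infty$, and let $a(F)=\inf\{x:F(x)>0\}$. The class $\mathcal D$ is closed under the translations $\theta_cF=F(\cdot-c)$ and under pointwise $\vee$ and $\wedge$. For $F\in\mathcal D$ with measure $\mu=dF$ and for $t\in\mathbb R$ put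
\[
\kappa_t(x,y)=(t-x\vee y)_+=\int_{-\infty}^t\mathbf 1\{x\le r\}\mathbf 1\{y\le r\}\,dr,\qquad T_tf(x)=\int\kappa_t(x,y)f(y)\,d\mu(y).
\]
Let $f_t=f_t^F$ be the largest measurable function $f:\mathbb R\to[0,1]$ with
\begin{equation}\label{eq:fix}
f=1-\exp(-T_tf)
\end{equation}
everywhere (Lemma~\ref{lem:basic} shows that it exists), and set
\[
\Phi(F)(t)=\int f_t\,d\mu .
\]
Equation \eqref{eq:fix} is the survival equation of the branching process: an individual of type $x$ has a Poisson number, of mean $T_tf(x)$, of children whose lines survive. Put $\rho_0=H$, which says that all vertices are available to $\mathcal F_1$ from time $0$, and extend each $\rho_k$ by $0$ to $t<0$.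

\begin{proposition}\label{prop:rec}
The map $\Phi$ sends $\mathcal D$ to $\mathcal D$, and $\rho_k=\Phi(\rho_{k-1})$ for all $k\ge1$.
\end{proposition}

For $F\in\mathcal D$ let $m(F)=\int(H-F^2)$. Since $F^2$ is the d.f.\ of the maximum of two independent variables with d.f.\ $F$, this is the mean of that maximum, and $m(\theta_cF)=m(F)+c$. Theorem~\ref{thm:main} is part of a more complete description of the iterates of $\Phi$.

\begin{theorem}\label{thm:wave}
\begin{itemize}
\item[(a)] There is a continuous $w\in\mathcal D$ with $\Phi(w)=w(\cdot-2)$, $m(w)=0$ and $\{w>0\}=(\sigma_\infty,\infty)$, such that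
\[
\sup_t|\rho_k(2k+t)-w(t)|\to0\qquad\text{and}\qquad\int|\rho_k(2k+t)^2-w(t)^2|\,dt\to0 .
\]
\item[(b)] If $W\in\mathcal D$ and $\Phi(W)=W(\cdot-c)$, then $c=2$ and $W$ is a translate of $w$.
\item[(c)] For every $F\in\mathcal D$, $\Phi^k(F)(2k+\cdot)\to w(\cdot-m(F))$ uniformly, and
\[
\inf\{t:\Phi^k(F)(t)>0\}=2k+m(F)+\sigma_\infty+o(1).
\]
\item[(d)] $-8\le\sigma_\infty<0$. With $\gamma_k=\frac12\int_0^\infty t\,(\rho_{k-1}^2-\rho_k^2)\,dt$ we have $\gamma_k=2k-1+o(1)$ and $\sum_{k\ge1}(\gamma_k-2k+1)=\frac14\operatorname{Var}(w^2)$, where $\operatorname{Var}(w^2)$ is the variance of the law with d.f.\ $w^2$.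
\end{itemize}
\end{theorem}

The definition of $\gamma_k$ has this motive. About $\frac{n^2}2(\rho_{k-1}^2-\rho_k^2)$ pairs are connected in $\mathcal F_{k-1}(t)$ and not in $\mathcal F_k(t)$, so $\mathcal F_k$ should accept edges at rate about $\frac n2(\rho_{k-1}^2-\rho_k^2)$, each of weight $t/n$. Thus $\gamma_k$ is the natural candidate for the limiting weight of $\mathcal T_k$. We neither use nor prove this interpretation.

\subsection{The method}

Pass to the moving frame, and measure distances in the variable $F^2$:
\[
SF=\theta_{-2}\Phi(F)=\Phi(F)(\cdot+2),\qquad d(F,G)=\int|F^2-G^2| .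
\]
The map $\Phi$ commutes with translations, so by Proposition~\ref{prop:rec} the profile $v_k=\rho_k(2k+\cdot)$ equals $S^kH$. Section~\ref{sec:phi} shows that $\Phi$ preserves order and describes the point $\sigma(F)$ at which $\Phi(F)$ becomes positive. Section~\ref{sec:cons} proves the analytic form of the edge count, $m(\Phi(F))=m(F)+2$, and deduces that $S$ does not increase $d$ and strictly decreases it for functions that cross. Section~\ref{sec:rec} proves Proposition~\ref{prop:rec}; it is the only place where random graphs appear. Section~\ref{sec:width} bounds the width of $v_k$ uniformly in $k$. Compactness and strict contraction then give convergence (Section~\ref{sec:conv}), and Section~\ref{sec:rest} proves the rest of Theorem~\ref{thm:wave}.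

\section{The first forest, by hand}\label{sec:first}

For $F=H$ everything is explicit, and the two identities that drive the proof can be seen directly. Here $\mu$ is the unit mass at $0$, so $\Phi(H)(t)=f_t(0)=:z$, and for $t\ge0$ equation \eqref{eq:fix} at $x=0$ reads $z=1-e^{-tz}$. Put
\[
\ell(z)=-\log(1-z),\qquad \frac{\ell(z)}z=1+\frac z2+\frac{z^2}3+\cdots .
\]
A positive solution $z$ is a solution of $t=\ell(z)/z$, and $\ell(z)/z$ is a strictly increasing bijection from $(0,1)$ to $(1,\infty)$. So $\rho_1=\Phi(H)$ vanishes on $(-\infty,1]$ and is the inverse function of $\ell(z)/z$ on $(1,\infty)$; thus $\sigma_1=1$. Note that $\rho_1$ has a corner at $t=1$: its slope is $0$ on the left and $2$ on the right.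

If $U$ is uniform on $(0,1)$, then $X=\ell(U)/U$ has d.f.\ $\rho_1$. The maximum $M$ of two independent copies of $X$ is obtained from the maximum of two uniform variables, which has density $2z$. Hence
\[
\mathbb EM=\int_0^1 2\ell(z)\,dz=2,\qquad \mathbb EX=\int_0^1\frac{\ell(z)}z\,dz=\sum_{j\ge1}\frac1{j^2}=\zeta(2),
\]
\[
\mathbb EM^2=2\int_0^1\frac{\ell(z)^2}z\,dz=2\sum_{j\ge0}\int_0^1y^j\log^2y\,dy=4\sum_{j\ge0}\frac1{(j+1)^3}=4\zeta(3).
\]
The first line confirms $m(\rho_1)=2$. For general $F$ there is no such parametrization, and we need an argument that survives.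

\emph{The conservation law.} Count the edges of $\mathcal F_1(t)$ per vertex. The giant component contributes about one edge for each of its vertices. Outside it almost every arrival is accepted, and there are about $\frac{n^2}2(1-z)^2$ pairs. So the count should be $E(t)=z+\frac t2(1-z)^2$, while the rate of acceptance should be $\frac12(1-z^2)$. That these agree is an identity about the equation $z=1-e^{-tz}$, and it has a short proof. Let $g=1-z$ and
\[
\Lambda_t(y)=y\log y-y+1+ty-\tfrac t2y^2\qquad(0<y\le1).
\]
Then $\partial_y\Lambda_t(y)=\log y+t-ty$ vanishes at $y=g$, because $\log g=-tz$. Substituting $\log g=-t+tg$ gives $\Lambda_t(g)=1-g+\frac t2g^2=E(t)$. Since $g$ is a critical point, only the explicit dependence on $t$ contributes to the derivative: for $t>0$, $t\ne1$,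
\[
E'(t)=\partial_t\Lambda_t(g)=g-\tfrac12g^2=\tfrac12(1-z)(1+z)=\tfrac12(1-z^2).
\]
Now $E(0)=0$, and $E(t)\to1$ because $t(1-z)^2=\ell(z)(1-z)^2/z\to0$ as $z\to1$. So $\int_0^\infty(1-\rho_1^2)=2$ again. Lemma~\ref{lem:cons} is this computation for general $F$.

\emph{The variance.} By \eqref{eq:moments}, $\mathbb EM^2=\int_0^\infty2t(1-\rho_1^2)\,dt=4\gamma_1$, so $\gamma_1=\zeta(3)$ and $\operatorname{Var}M=4(\gamma_1-1)$. The function $E$ is a d.f.\ with density $\frac12(1-\rho_1^2)$, so its mean is $\gamma_1$; and $E\ge\rho_1$, so $\gamma_1\le\mathbb EX$, which here is the inequality $\zeta(3)\le\zeta(2)$. Since $\mathbb EX$ falls short of $\mathbb EM=2$ by half the mean distance between two copies of $X$, a wide profile would force $\gamma_1$, and with it the gain in variance, to be small. For general $k$ this is what keeps the profiles from spreading (Lemma~\ref{lem:var}).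

\emph{Crossing.} The profiles $v_0=H$ and $v_1=\rho_1(2+\cdot)$ both have $m=0$, and they cross: $v_1>v_0$ on $(-1,0)$ and $v_1<v_0$ on $[0,\infty)$. Two distinct elements of $\mathcal D$ with the same $m$ must always cross, and Lemma~\ref{lem:contr} shows that $S$ brings such a pair strictly closer.

\section{The map $\Phi$}\label{sec:phi}

In this section and the next, $F\in\mathcal D$, $\mu=dF$ and $a=a(F)$. We write $T_t^F$, $f_t^F$ when $F$ varies.

\begin{lemma}\label{lem:basic}
Let $f^{(0)}=1$ and $f^{(j+1)}=1-\exp(-T_tf^{(j)})$.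
\begin{itemize}
\item[(i)] The functions $f^{(j)}$ decrease to the largest solution $f_t$ of \eqref{eq:fix} with values in $[0,1]$.
\item[(ii)] Each $f^{(j)}$ with $j\ge1$, and each solution $f$ of \eqref{eq:fix} with values in $[0,1]$, is nonincreasing, $1$-Lipschitz, constant on $(-\infty,a]$, zero on $[t,\infty)$, and at most $1-e^{-(t-a)_+}$.
\item[(iii)] Such a solution $f$ is either identically $0$, or has $\int f\,d\mu>0$ and $T_tf>0$, $f>0$ on $(-\infty,t)$.
\item[(iv)] $f_s\le f_t$ for $s\le t$; $\Phi(\theta_cF)=\theta_c\Phi(F)$; $\Phi(F)\le F$; and $\Phi(F)=0$ on $(-\infty,a]$.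
\end{itemize}
\end{lemma}

\begin{proof}
Since $\mu$ is carried by $[a,\infty)$, we have $0\le T_t1\le(t-a)_+$. The map $f\mapsto1-\exp(-T_tf)$ preserves the pointwise order of functions with values in $[0,1]$. So $f^{(0)}\ge f^{(1)}\ge\cdots$, the limit solves \eqref{eq:fix} by dominated convergence, and any solution $f\le f^{(0)}$ satisfies $f\le f^{(j)}$ for all $j$ by induction. This is (i). For $y\ge a$ the function $\kappa_t(\cdot,y)$ is nonincreasing, $1$-Lipschitz, constant on $(-\infty,a]$ and zero on $[t,\infty)$. For $0\le f\le1$ these properties pass to $T_tf$, as $\mu$ has mass $1$, and then to $1-\exp(-T_tf)$; this gives (ii). If $\int f\,d\mu=0$ then $T_tf\equiv0$ and $f\equiv0$. Otherwise $f>0$ on a subset of $(-\infty,t)$ of positive $\mu$-measure, and $\kappa_t(x,y)>0$ for $x,y<t$, which gives (iii). In (iv), the first two claims follow along the iterates from $\kappa_s\le\kappa_t$ and $\kappa_{t+c}(x+c,y+c)=\kappa_t(x,y)$, and the last two from $\Phi(F)(t)\le\mu((-\infty,t))$.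
\end{proof}

\subsection{Order}

Raising $F$ moves mass to the left, and every function that we integrate against $dF$ is nonincreasing. Precisely, let $h\ge0$ be bounded, continuous, nonincreasing and zero on $[t,\infty)$. Then $d(-h)$ is a finite atomless measure carried by $(-\infty,t)$, and $h(x)=\int\mathbf 1\{y>x\}\,d(-h)(y)$. By Fubini's theorem,
\begin{equation}\label{eq:parts}
\int h\,dF=\int F(y-)\,d(-h)(y)=\int F\,d(-h),
\end{equation}
the last step because $F(y-)\ne F(y)$ only on a countable set.

\begin{lemma}[monotonicity]\label{lem:mono}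
If $F,G\in\mathcal D$ and $F\le G$ on $(-\infty,t)$, then $f_t^F\le f_t^G$ and $\Phi(F)(t)\le\Phi(G)(t)$.
\end{lemma}

\begin{proof}
By \eqref{eq:parts}, $\int h\,dF\le\int h\,dG$ for every $h$ as above. Let $f\le f'$ be the $j$-th iterates for $F$ and $G$. For fixed $x$ the function $h=\kappa_t(x,\cdot)f$ is admissible, being a product of continuous nonnegative nonincreasing functions, bounded by $(t-x)_+$ and zero on $[t,\infty)$. So $T_t^Ff(x)\le T_t^Gf(x)\le T_t^Gf'(x)$, and the next iterates are ordered in the same way. Hence $f_t^F\le f_t^G$. Taking $h=f_t^F$ gives $\int f_t^F\,dF\le\int f_t^F\,dG\le\int f_t^G\,dG$.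
\end{proof}

A strict inequality at one point spreads to all later times at which the giant component exists.

\begin{lemma}[strict monotonicity]\label{lem:strict}
Let $F\le Z$ in $\mathcal D$ and $F(x_0)<Z(x_0)$. If $t>x_0$ and $\Phi(F)(t)>0$, then $\Phi(F)(t)<\Phi(Z)(t)$.
\end{lemma}

\begin{proof}
Let $f=f_t^F\le f'=f_t^Z$, fix $x\le x_0$ and let $h=\kappa_t(x,\cdot)f$. On $[x_0,t)$ we have $h(y)=(t-y)f(y)$ with $f$ positive (Lemma~\ref{lem:basic}(iii), which is where $\Phi(F)(t)>0$ is used) and nonincreasing, so $h$ is strictly decreasing there and $d(-h)$ charges every subinterval. By right-continuity $Z-F>0$ on some $[x_0,x_0+\varepsilon)$. So \eqref{eq:parts} gives $\int h\,dZ-\int h\,dF=\int(Z-F)\,d(-h)>0$, and $T_t^Zf'(x)\ge T_t^Zf(x)>T_t^Ff(x)$. Thus $f'>f$ on $(-\infty,x_0]$, a set of $dZ$-measure $Z(x_0)>0$. Therefore $\int f'\,dZ>\int f\,dZ\ge\int f\,dF$.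
\end{proof}

\subsection{The threshold}

Near $f=0$ equation \eqref{eq:fix} is $f=T_tf$, so a positive solution should appear when the norm of $T_t$ passes $1$. We recall three facts. An integral operator on $L^2(\nu)$ with kernel $k\in L^2(\nu\otimes\nu)$ is compact, has norm at most $\|k\|_{L^2(\nu\otimes\nu)}$, and is self-adjoint if $k$ is real and symmetric. If $T$ is compact, self-adjoint and $\langle f,Tf\rangle\ge0$ for all $f$, then $\|T\|$ is the maximum of $\langle f,Tf\rangle$ over unit vectors, and each maximizer is an eigenvector with eigenvalue $\|T\|$. For a bounded operator $A$ between Hilbert spaces, $\|A^*A\|=\|A\|^2=\|AA^*\|$.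

Put $Ag(r)=\int_{(-\infty,r]}g\,d\mu$. The integral form of $\kappa_t$ gives, for $g,h\in L^2(\mu)$,
\begin{equation}\label{eq:form}
\langle g,T_th\rangle=\int_{-\infty}^tAg(r)\,Ah(r)\,dr .
\end{equation}

\begin{lemma}[threshold]\label{lem:thr}
Let $\lambda(t)=\lambda_F(t)$ be the norm of $T_t$ on $L^2(\mu)$.
\begin{itemize}
\item[(i)] $f_t\not\equiv0$ if and only if $\lambda(t)>1$.
\item[(ii)] $\lambda$ is continuous, nondecreasing, strictly increasing where it is positive, zero on $(-\infty,a]$, and tends to $\infty$. So there is a unique $\sigma(F)$ with $\lambda(\sigma(F))=1$; moreover $\Phi(F)(t)>0$ if and only if $t>\sigma(F)$, and $\sigma(\theta_cF)=\sigma(F)+c$.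
\item[(iii)] $\lambda(t)\le\int_{-\infty}^tF$, and $\lambda(t)$ is the norm on $L^2((-\infty,t],ds)$ of the integral operator with kernel $F(r\wedge s)$.
\end{itemize}
\end{lemma}

\begin{proof}
The kernel $\kappa_t$ is symmetric and bounded by $(t-a)_+$ on $[a,\infty)^2$, and $\langle f,T_tf\rangle\ge0$ by \eqref{eq:form}. If $\lambda(t)>0$, take a unit maximizer $\varphi$. Since $\kappa_t\ge0$, $|\varphi|$ is also a maximizer, so we may take $\varphi\ge0$. We choose the version with $\varphi=\lambda^{-1}T_t\varphi$ everywhere; it is bounded by $\lambda^{-1}(t-a)$ and vanishes on $[t,\infty)$.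

(i) Let $f=f_t\not\equiv0$. On $(-\infty,t)$, a set of positive $\mu$-measure, $0<f=1-e^{-T_tf}<T_tf$, and $f=0$ elsewhere. So $\|f\|^2<\langle f,T_tf\rangle\le\lambda\|f\|^2$ and $\lambda>1$. Conversely let $\lambda>1$. Choose $z_0>0$ with $1-e^{-z}\ge z/\lambda$ on $[0,z_0]$, and $\varepsilon>0$ with $\varepsilon\lambda\varphi\le z_0$ and $\varepsilon\varphi\le1$. Then $1-\exp(-T_t(\varepsilon\varphi))=1-\exp(-\varepsilon\lambda\varphi)\ge\varepsilon\varphi$, so by induction all iterates are at least $\varepsilon\varphi$, and $f_t\ge\varepsilon\varphi\not\equiv0$.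

(ii) From $|\kappa_t-\kappa_s|\le|t-s|$ we get $|\lambda(t)-\lambda(s)|\le|t-s|$, and $\lambda$ is nondecreasing by \eqref{eq:form}. Let $s<t$ and $\lambda(s)>0$, and let $\varphi\ge0$ be the unit eigenfunction for $s$. It vanishes on $[s,\infty)$, so $A\varphi(r)=\int\varphi\,d\mu>0$ for $r\ge s$, and \eqref{eq:form} gives $\lambda(t)\ge\langle\varphi,T_t\varphi\rangle=\lambda(s)+(t-s)(\int\varphi\,d\mu)^2>\lambda(s)$. If $F(b)>0$, the test function $\mathbf 1_{(-\infty,b]}$ gives $\lambda(t)\ge(t-b)F(b)^2/F(b)$ for $t\ge b$, which tends to $\infty$. For $t\le a$ the kernel vanishes on $[a,\infty)^2$. The claim on $\Phi(F)$ follows from (i) and Lemma~\ref{lem:basic}(iii), and the last claim from Lemma~\ref{lem:basic}(iv).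

(iii) By the Cauchy--Schwarz inequality $Af(r)^2\le F(r)\|f\|^2$; integrate this in \eqref{eq:form}. Regard $A$ as a map from $L^2(\mu)$ to $L^2((-\infty,t],ds)$. By \eqref{eq:form} it is bounded and $T_t=A^*A$. Its kernel is $\mathbf 1\{x\le r\}$, so $AA^*$ has kernel $\int\mathbf 1\{x\le r\}\mathbf 1\{x\le s\}\,d\mu(x)=F(r\wedge s)$.
\end{proof}

The second description in (iii) puts the operators for different $F$ on one Hilbert space, where they can be compared.

\begin{corollary}\label{cor:thr}
Let $F,F_1,F_2,\ldots\in\mathcal D$ all vanish on a common half-line $(-\infty,a_0)$. If $\sup|F_k-F|\to0$, then $\sigma(F_k)\to\sigma(F)$.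
\end{corollary}

\begin{proof}
On $(-\infty,t]^2$ the kernel $F_k(r\wedge s)-F(r\wedge s)$ vanishes outside $[a_0,t]^2$, so $|\lambda_{F_k}(t)-\lambda_F(t)|\le(t-a_0)_+\sup|F_k-F|\to0$ for each $t$. If $t<\sigma(F)$, then $\lambda_F(t)<1$, so $\lambda_{F_k}(t)<1$ and $\sigma(F_k)>t$ for large $k$. If $t>\sigma(F)$, then $\lambda_F(t)>1$, so $\lambda_{F_k}(t)>1$ and $\sigma(F_k)<t$ for large $k$.
\end{proof}

\begin{remark}\label{rem:left}
The common half-line cannot be dropped. Let $F_\varepsilon$ have mass $\varepsilon$ at $-2/\varepsilon$ and mass $1-\varepsilon$ at $0$. Then $\sup|F_\varepsilon-H|=\varepsilon$ and $d(F_\varepsilon,H)=2\varepsilon$. For $t\le0$ only the left atom matters and $\lambda(t)=\varepsilon(t+2/\varepsilon)_+$, so $\sigma(F_\varepsilon)=-1/\varepsilon$, while $\sigma(H)=1$. A few vertices that arrive very early form a giant component of their own.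
\end{remark}

\subsection{Continuity and the right tail}

Right-continuity of $f_t$ in $t$ comes from maximality. For left-continuity we must exclude a jump from one positive solution of \eqref{eq:fix} to a larger one, and the symmetry of $T_t$ does this.

\begin{lemma}[continuity]\label{lem:cont}
The map $t\mapsto f_t$ is continuous in the supremum norm. Hence $\Phi(F)$ is continuous and nondecreasing.
\end{lemma}

\begin{proof}
The monotone limits $f_+=\lim_{s\downarrow t}f_s\ge f_t$ and $f_-=\lim_{s\uparrow t}f_s\le f_t$ solve \eqref{eq:fix} at time $t$, by dominated convergence in $T_sf_s(x)$. By maximality $f_+=f_t$. If $f_-\equiv0$, then $f_s\equiv0$ and $\lambda(s)\le1$ for all $s<t$, so $\lambda(t)\le1$ and $f_t\equiv0=f_-$ by Lemma~\ref{lem:thr}. Otherwise $0<f_-\le f_t<1$ on $(-\infty,t)$ and both functions vanish on $[t,\infty)$. Equation \eqref{eq:fix} says $T_tf=\ell(f)$ with $\ell$ as in Section~\ref{sec:first}, so by symmetry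
\[
0=\int(f_tT_tf_--f_-T_tf_t)\,d\mu=\int_{(-\infty,t)}f_tf_-\Big(\frac{\ell(f_-)}{f_-}-\frac{\ell(f_t)}{f_t}\Big)d\mu .
\]
Since $\ell(z)/z$ is strictly increasing, the integrand is negative where $f_-<f_t$ and zero elsewhere. Hence $f_-=f_t$ $\mu$-a.e., so $T_tf_-=T_tf_t$ and $f_-=f_t$ everywhere.

Thus $f_s\to f_t$ pointwise as $s\to t$. For $s\le t+1$ the functions $f_s$ are $1$-Lipschitz, constant on $(-\infty,a]$ and zero on $[t+1,\infty)$. Convergence at the finitely many points of an $\varepsilon$-net of the interval between $a$ and $t+1$ then gives $\limsup\|f_s-f_t\|_\infty\le2\varepsilon$. Finally $0\le\Phi(F)(t)-\Phi(F)(s)\le\|f_t-f_s\|_\infty$ for $s\le t$.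
\end{proof}

Once a giant component of density $c$ exists, at time $t_1$ say, a vertex of type $x$ is joined to it at rate at least $c$ from time $x\vee t_1$ on.

\begin{lemma}[right tail]\label{lem:tail}
Let $X$ have d.f.\ $F$, let $\xi$ be exponential with mean $1$ and independent of $X$, and suppose $c=\Phi(F)(t_1)>0$. Then
\begin{equation}\label{eq:tail}
1-f_t(x)\le e^{-c(t-x\vee t_1)_+}\qquad(t\ge t_1),
\end{equation}
and $1-\Phi(F)(t)\le\mathbb P(X\vee t_1+\xi/c>t)$ for all $t$. Consequently $\Phi(F)\in\mathcal D$.
\end{lemma}

\begin{proof}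
Let $t\ge t_1$. Since $f_t\ge f_{t_1}$ and $f_{t_1}=0$ on $[t_1,\infty)$,
\[
T_tf_t(x)\ge\int_{(-\infty,t_1)}(t-x\vee y)_+f_{t_1}(y)\,d\mu(y)\ge c\,(t-x\vee t_1)_+ ,
\]
which is \eqref{eq:tail}. Its right side equals $\mathbb P(x\vee t_1+\xi/c>t)$; integrate over $\mu$. For $t<t_1$ the probability is $1$. A suitable $t_1$ exists by Lemma~\ref{lem:thr}(ii), and $(X\vee t_1+\xi/c)_+$ has finite mean because $\int_0^\infty(1-F)<\infty$. So $\Phi(F)$ is continuous, nondecreasing, zero on $(-\infty,a]$, and has $\int_0^\infty(1-\Phi(F))<\infty$.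
\end{proof}

\section{The conservation law and the contraction}\label{sec:cons}

Let $g_t=1-f_t$. The edge count of Section~\ref{sec:first} becomes
\[
E_F(t)=\int f_t\,d\mu+\tfrac12\langle g_t,T_tg_t\rangle .
\]
We cannot simply differentiate as we did there: $\Phi(F)$ may have a corner, and we have not shown that $f_t$ is differentiable anywhere. Instead we compare $E_F$ at nearby times $s<t$ in two moves, first changing the time in the functional $\Lambda$ and then its argument. The second move costs only a quadratic error because it starts at a critical point, and continuity and monotonicity of $f_t$ suffice to sum the errors.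

\begin{lemma}[conservation law]\label{lem:cons}
For all $t$,
\begin{equation}\label{eq:cons}
\Phi(F)(t)\le E_F(t)=\frac12\int_{-\infty}^t\big(F^2-\Phi(F)^2\big),\qquad\text{and}\qquad\int\big(F^2-\Phi(F)^2\big)=2 .
\end{equation}
Thus $E_F$ is a d.f.\ with density $\frac12(F^2-\Phi(F)^2)$, and $m(\Phi(F))=m(F)+2$.
\end{lemma}

\begin{proof}
The inequality holds because the second term of $E_F$ is nonnegative. Let $\phi(z)=z\log z-z+1$, and for measurable $g:\mathbb R\to(0,1]$ let
\[
\Lambda_t(g)=\int\phi(g)\,d\mu+\langle g,T_t1\rangle-\tfrac12\langle g,T_tg\rangle .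
\]
Equation \eqref{eq:fix} reads
\begin{equation}\label{eq:crit}
\log g_t+T_t1-T_tg_t=0 .
\end{equation}
Multiplying by $g_t$ and integrating, $\int g_t\log g_t\,d\mu+\langle g_t,T_t1\rangle=\langle g_t,T_tg_t\rangle$, so $\Lambda_t(g_t)=\int(1-g_t)\,d\mu+\frac12\langle g_t,T_tg_t\rangle=E_F(t)$. Fix $b>a$, let $a\le s<t\le b$ and put $\omega=\|f_t-f_s\|_\infty$.

\emph{Changing the time.} We have $A1=F$ and $Ag_t=F-Af_t$. By \eqref{eq:form},
\[
\Lambda_t(g_t)-\Lambda_s(g_t)=\int_s^t\Big[F\,(F-Af_t)-\tfrac12(F-Af_t)^2\Big]dr=\frac12\int_s^t\big[F^2-(Af_t)^2\big]dr .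
\]
For $r\in[s,t]$ we have $\Phi(F)(r)=Af_r(r)$, since $f_r=0$ on $[r,\infty)$, and $f_s\le f_r\le f_t$. So $|Af_t(r)-\Phi(F)(r)|\le\omega$, and both quantities lie in $[0,1]$. The display therefore differs from $\frac12\int_s^t(F^2-\Phi(F)^2)$ by at most $\omega(t-s)$.

\emph{Changing the argument.} Put $h=g_t-g_s$, so $-\omega\le h\le0$. Expanding, with $\phi'(z)=\log z$,
\begin{align*}
\Lambda_s(g_t)-\Lambda_s(g_s)={}&\int\big[\phi(g_s+h)-\phi(g_s)-h\,\phi'(g_s)\big]d\mu\\
&+\int h\,\big(\log g_s+T_s1-T_sg_s\big)d\mu-\tfrac12\langle h,T_sh\rangle .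
\end{align*}
The middle term vanishes by \eqref{eq:crit}. By Lemma~\ref{lem:basic}(ii), $g_s,g_t\ge e^{-(b-a)}$, so $\phi''(z)=1/z\le e^{b-a}$ between them; and $\|T_s\|\le b-a$ by Lemma~\ref{lem:thr}(iii). With $C=\frac12(e^{b-a}+b-a)$, Taylor's formula gives
\[
|\Lambda_s(g_t)-\Lambda_s(g_s)|\le C\int h^2\,d\mu\le C\omega\int|h|\,d\mu=C\omega\,\big(\Phi(F)(t)-\Phi(F)(s)\big).
\]

\emph{Summing.} Add the two estimates over a partition of $[a,b]$. The total error is at most $(b-a+C)\max\omega$, which tends to $0$ with the mesh because $t\mapsto f_t$ is uniformly continuous on $[a,b]$ (Lemma~\ref{lem:cont}). So $E_F(b)-E_F(a)=\frac12\int_a^b(F^2-\Phi(F)^2)$. For $t\le a$ both sides of the identity in \eqref{eq:cons} are $0$.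

\emph{The total.} It remains to show $E_F(t)\to1$. The first term tends to $1$ by Lemma~\ref{lem:tail}. The second is at most $\frac12(t-a)\big(\int_{(-\infty,t)}g_t\,d\mu\big)^2$. Take $t_1,c$ as in Lemma~\ref{lem:tail} and $t\ge2t_1$, $t>0$. For $x\le t/2$, \eqref{eq:tail} gives $g_t(x)\le e^{-ct/2}$, so $\int_{(-\infty,t)}g_t\,d\mu\le e^{-ct/2}+1-F(t/2)$. This is $o(1/t)$, because $\frac t4(1-F(t/2))\le\int_{t/4}^{t/2}(1-F)\to0$. Hence the second term tends to $0$. The density is nonnegative because $\Phi(F)\le F$.
\end{proof}

Both conditions that define $\mathcal D$ were used: the finite left end $a$ bounds $T_t1$ and keeps $g_t$ away from $0$, and the integrable right tail gives $E_F(t)\to1$. They also make $m$ and $d$ finite, since $|F^2-G^2|\le2|F-G|$. The function $d$ is a metric on $\mathcal D$, because right-continuous functions that agree a.e.\ agree everywhere, and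
\begin{equation}\label{eq:dm}
|m(F)-m(G)|\le d(F,G),\quad\text{with equality if $F\le G$ or $G\le F$.}
\end{equation}
The map $S=\theta_{-2}\Phi$ preserves order, commutes with translations, and satisfies $m(SF)=m(F)+2-2=m(F)$.

\begin{lemma}[contraction]\label{lem:contr}
For $F,G\in\mathcal D$ we have $d(SF,SG)\le d(F,G)$. Equality holds if $F\le G$ or $G\le F$, and the inequality is strict otherwise. In particular it is strict if $F\ne G$ and $m(F)=m(G)$.
\end{lemma}

\begin{proof}
If $F\le G$ then $SF\le SG$, and \eqref{eq:dm} gives $d(SF,SG)=m(SF)-m(SG)=m(F)-m(G)=d(F,G)$. In general, pass through $Z=F\vee G\in\mathcal D$, which is comparable to both. Pointwise $|F^2-G^2|=2(F\vee G)^2-F^2-G^2$. Using this for $F,G$ and then for $SF,SG$,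
\begin{align*}
d(F,G)&=d(F,Z)+d(G,Z)=d(SF,SZ)+d(SG,SZ)=\int\big(2(SZ)^2-(SF)^2-(SG)^2\big)\\
&=d(SF,SG)+2\int\big((SZ)^2-(SF\vee SG)^2\big).
\end{align*}
The last integrand is nonnegative by Lemma~\ref{lem:mono}. If neither $F\le G$ nor $G\le F$, there are points $x_0,x_1$ with $F(x_0)<Z(x_0)$ and $G(x_1)<Z(x_1)$, and by Lemmas~\ref{lem:strict} and~\ref{lem:thr}(ii) the integrand is positive whenever $t+2>\max(x_0,x_1,\sigma(F),\sigma(G))$. Finally, if $F,G$ are comparable and $m(F)=m(G)$, then $d(F,G)=0$ by \eqref{eq:dm}.
\end{proof}

\section{The recursion $\rho_k=\Phi(\rho_{k-1})$}\label{sec:rec}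

The heuristic of Section~\ref{sec:intro} has three weak points. The edges offered to $\mathcal F_k$ come from the same processes that build $\mathcal F_{k-1}$; the time $\tau^{k-1}_{uv}$ is not always $x_u\vee x_v$, since $u$ and $v$ may be connected in a small component; and a local branching approximation counts vertices in large components without showing that they lie in one component. We deal with these in turn, after a lemma on graphs with finitely many types. An event holds \emph{whp} if its probability tends to $1$ as $n\to\infty$, and $o_p(n)$ denotes a random variable that tends to $0$ in probability when divided by $n$.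

\begin{lemma}[finitely many types]\label{lem:types}
Let $\mathcal S$ be a finite set, $(\kappa_{ij})_{i,j\in\mathcal S}$ a symmetric nonnegative matrix and $q$ a probability vector on $\mathcal S$. Give each vertex of $[n]$ a type in $\mathcal S$, possibly random, so that the number $n_i$ of vertices of type $i$ satisfies $n_i/n\to q_i$ in probability. Given the types, join vertices of types $i,j$ independently with probability $1-e^{-\kappa_{ij}/n}$. Let $N_{\ge K}$ be the number of vertices in components of size at least $K$. Then $N_{\ge K}/n\to r_K$ in probability, where $r_K$ is the probability that the following branching process has at least $K$ individuals in all: the root has type law $q$, and an individual of type $i$ has independent Poisson numbers, of means $\kappa_{ij}q_j$, of children of types $j\in\mathcal S$. Moreover $r_K\downarrow r=\sum_iq_if_i$ as $K\to\infty$, where $f=\lim_jf^{(j)}$, $f^{(0)}=1$ and $f_i^{(j+1)}=1-\exp(-\sum_l\kappa_{il}q_lf_l^{(j)})$.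
\end{lemma}

\begin{proof}
The conditional probability $\psi_n$ that $|N_{\ge K}/n-r_K|>\varepsilon$, given the types, is a function of the counts $(n_i)$. Choose $\eta_n\to0$ with $\max_i|n_i/n-q_i|\le\eta_n$ whp. If $\psi_n\to0$ along every deterministic sequence of counts with $n_i/n\to q_i$, then the maximum of $\psi_n$ over counts with $\max_i|n_i/n-q_i|\le\eta_n$ tends to $0$, and the claim follows. So we take the types to be deterministic.

Let $v$ be a uniform random vertex with component $C(v)$. Keep a list of found vertices, starting with $v$. At each step take the first unexplored vertex in the list, reveal its edges to the vertices not yet found, and append the new vertices, sorted by type. The \emph{history} records the type of $v$ and the number of new vertices of each type at each step. The event $|C(v)|<K$ is a disjoint union of histories from a finite set that does not depend on $n$. No pair is examined twice, so the probability of such a history is a factor $n_i/n$ times a bounded number of binomial point probabilities with parameters $n_j-c$, $0\le c<K$,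 and $1-e^{-\kappa_{ij}/n}$. These converge to the Poisson point probabilities with means $\kappa_{ij}q_j$, and the product converges to the probability of the same history for the branching process explored in the same way. (A history containing a type $j$ with $q_j=0$ has limiting probability $0$ on both sides.) Hence, with $N_{<K}=n-N_{\ge K}$, $\mathbb EN_{<K}/n=\mathbb P(|C(v)|<K)\to1-r_K$.

Let $v'$ be a second, independent uniform vertex. For a set $W\ni v$ with $|W|<K$, the event $C(v)=W$ depends only on the pairs that meet $W$, so it is independent of the graph induced on $[n]\setminus W$; and on this event $C(v')$ is a component of that graph if $v'\notin W$. Removing $W$ changes each count by less than $K$, so the computation above shows that the probability that $v'\notin W$ and its component in the induced graph has fewer than $K$ vertices tends to $1-r_K$, uniformly in $W$. Also $\mathbb P(v'\in W)<K/n$. Summing over $W$, $\mathbb E(N_{<K}/n)^2=\mathbb P(|C(v)|<K,|C(v')|<K)\to(1-r_K)^2$. So $\operatorname{Var}(N_{<K}/n)\to0$, and Chebyshev's inequality gives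 the convergence.

By induction $f_i^{(j)}$ is the probability that the process started from type $i$ has an individual in generation $j$: the number of children of the root with a descendant $j$ generations later is Poisson with mean $\sum_l\kappa_{il}q_lf_l^{(j)}$. Generations are finite, so the process is infinite exactly when no generation is empty, and $r_K\downarrow r$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rec}]
The first claim is in Lemma~\ref{lem:tail}. Let $\mathcal F_0(t)$, $t\ge0$, stand for a structure with the single component $[n]$. We prove by induction on $k\ge0$ that $\rho_k\in\mathcal D$, that $\rho_k=\Phi(\rho_{k-1})$ if $k\ge1$, and that for each fixed $t\ge0$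
\begin{equation}\label{eq:ind}
C_1(\mathcal F_k(t))/n\to\rho_k(t)\quad\text{and}\quad C_2(\mathcal F_k(t))/n\to0\quad\text{in probability.}
\end{equation}
The statement on $C_2$ is what will control pairs connected outside the giant component. The case $k=0$ holds by definition. Let $k\ge1$, write $\rho=\rho_{k-1}$, and assume the claim for $k-1$.

\medskip\noindent\emph{Step 1: independent randomness for the offered edges.} By \eqref{eq:tau}, an arrival on $uv$ after $\tau^{k-1}_{uv}$ does not affect $\mathcal F_1,\dots,\mathcal F_{k-1}$, so we resample it. Let $P_{uv}$ on $[0,\infty)$ and $P'_{uv}$ on $\mathbb R$ be independent Poisson processes of rate $1/n$. Compute $\mathcal F_1,\dots,\mathcal F_{k-1}$ and $\tau_{uv}=\tau_{uv}^{k-1}$ from the processes $P$ alone. Let $Q_{uv}$ consist of the points of $P_{uv}$ in $[0,\tau_{uv}]$ and those of $P'_{uv}$ in $(\tau_{uv},\infty)$. We claim that the $Q_{uv}$ are independent Poisson processes of rate $1/n$.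

Recall the marking theorem: $M$ independent Poisson processes of rate $1/n$ on $[0,\infty)$ have the same law as one Poisson process of rate $M/n$ whose points carry independent uniform labels from a set of size $M$, independent of the points. Apply it to all $P_{uv},P'_{uv}$ on $[0,\infty)$: the $i$-th point has a label $L_i$ consisting of a pair and a mark, primed or unprimed. Relabel it by the same pair and the mark ``kept'' or ``dropped'', according to whether it belongs to $Q_{uv}$. An unprimed point on $uv$ is kept if and only if $u,v$ are not connected in $\mathcal F_{k-1}$ just before it, and a primed point if and only if they are. The forests just before the $i$-th point are determined by $L_1,\dots,L_{i-1}$, and given these the relabeling is a bijection of label sets. So the new labels are again independent, uniform and independent of the points, and the marking theorem gives the claim.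

Run the algorithm on $Q$. Going through the points of all $P$ and $P'$ in time order, the first $k-1$ forests for $Q$ and for $P$ stay equal: a point that belongs to only one of $P_{uv}$, $Q_{uv}$ comes after $\tau_{uv}$ and is rejected by these forests. So we may take $Q$ as the arrivals of the model. Then the $\sigma$-field $\mathcal A$ generated by $\mathcal F_1,\dots,\mathcal F_{k-1}$ is independent of all $P'$, and the edges offered to $\mathcal F_k$ by time $t$ are the points of $P'_{uv}$ in $(\tau_{uv},t]$. They form a multigraph $\mathcal G$, of which $\mathcal F_k(t)$ is a spanning forest with the same components.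

\medskip\noindent\emph{Step 2: a sandwich $\mathcal G^-\subseteq\mathcal G\subseteq\mathcal G^+\cup\mathcal B$.} Fix $t>0$ and an integer $J\ge1$. Let $\delta=t/J$, $t_i=i\delta$ for $-1\le i\le J$, $p_i=\rho(t_i)$ for $0\le i\le J$, and $i_0=\min\{i:p_i>0\}$, with $\min\emptyset=\infty$. For $i_0\le i\le J$ let $\Gamma_i$ be a largest component of $\mathcal F_{k-1}(t_i)$, ties broken by a fixed rule. For $i_0\le i<J$, whp $|\Gamma_i|\ge p_in/2>C_2(\mathcal F_{k-1}(t_{i+1}))$, and then the component of $\mathcal F_{k-1}(t_{i+1})$ that contains $\Gamma_i$ is $\Gamma_{i+1}$. So whp $\Gamma_{i_0}\subseteq\dots\subseteq\Gamma_J$; call this event \emph{nesting}. Let $i(v)=\min\{i:v\in\Gamma_i\}$ and $i(u,v)=i(u)\vee i(v)$. Let $\mathcal G^-$ and $\mathcal G^+$ consist of the points of $P'_{uv}$ in $(t_{i(u,v)},t]$ and in $(t_{i(u,v)-1},t]$ respectively, with no points if $i(u,v)=\infty$. (The interval for $\mathcal G^+$ may start at $-\delta$; this is why $P'$ lives on $\mathbb R$.) Under nesting $u,v\in\Gamma_{i(u,v)}$, so $\tau_{uv}\le t_{i(u,v)}$ and $\mathcal G^-\subseteq\mathcal G$.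

Let $\mathcal B$ be the set of points of the $P'_{uv}$ at a time in some $(t_{j-1},t_j]$, $1\le j\le J$, such that $u,v$ lie in one component $C$ of $\mathcal F_{k-1}(t_j)$, where $C\ne\Gamma_j$ if $j\ge i_0$. Take a point of $\mathcal G$ on $uv$ at a time $r\in(t_{j-1},t_j]$. Since $\tau_{uv}<r\le t_j$, the vertices $u,v$ lie in one component of $\mathcal F_{k-1}(t_j)$. If $j\ge i_0$ and the component is $\Gamma_j$, then $i(u,v)\le j$, so $r>t_{i(u,v)-1}$ and the point is in $\mathcal G^+$. Otherwise it is in $\mathcal B$. Given $\mathcal A$, the expected number of points of $\mathcal B$ with index $j$ is at most $\frac\delta{2n}\sum|C|^2\le\frac\delta2\max|C|$, the sum and maximum being over the eligible $C$. If $j\ge i_0$ the maximum is at most $C_2(\mathcal F_{k-1}(t_j))$, and if $j<i_0$ it is at most $C_1(\mathcal F_{k-1}(t_j))$ with $p_j=0$. Both are $o_p(n)$ by \eqref{eq:ind} for $k-1$, so $|\mathcal B|=o_p(n)$ by Markov's inequality.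

\medskip\noindent\emph{Step 3: $\mathcal G^\pm$ have finitely many types.} Give $v$ the type $x_v^-=t_{i(v)}$ for $\mathcal G^-$ and $x_v^+=t_{i(v)-1}$ for $\mathcal G^+$, and the type $t$ in both cases if $i(v)=\infty$. The interval that defines $\mathcal G^\pm$ on $uv$ has length $\kappa_t(x_u^\pm,x_v^\pm)$. So, given $\mathcal A$, pairs are adjacent in $\mathcal G^\pm$ independently with probability $1-\exp(-\kappa_t(x_u^\pm,x_v^\pm)/n)$, and vertices of type $t$ are isolated. Under nesting the number of $v$ with $i(v)\le i$ is $|\Gamma_i|$ for $i\ge i_0$ and $0$ for $i<i_0$, which is $p_in+o_p(n)$ in both cases. So the type proportions converge, and the limiting type laws have d.f.s $F^\pm\in\mathcal D$ with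
\[
F^-=p_i\ \text{ on }[t_i,t_{i+1})\ \ (0\le i<J),\qquad F^+=p_{i+1}\ \text{ on }[t_i,t_{i+1})\ \ (-1\le i<J),
\]
both $0$ to the left of these intervals and $1$ on $[t,\infty)$. For $s\in[t_i,t_{i+1})$ we have $s-\delta<t_i$ and $s+\delta\ge t_{i+1}$, and $\rho=0$ on $(-\infty,0)$; hence
\begin{equation}\label{eq:sandwich}
F^-\ge\theta_\delta\rho\quad\text{and}\quad F^+\le\theta_{-\delta}\rho\qquad\text{on }(-\infty,t).
\end{equation}
For the kernel $\kappa_s$ and the type law $dF^\pm$, the recursion in Lemma~\ref{lem:types} is that of Lemma~\ref{lem:basic} restricted to the types, so $r=\Phi(F^\pm)(s)$.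

\medskip\noindent\emph{Step 4: upper bound.} The two largest components of $\mathcal F_k(t)$ lie in at most two components of $\mathcal G^+\cup\mathcal B$. A component of $\mathcal G^+\cup\mathcal B$ with $j$ edges from $\mathcal B$ is a union of at most $j+1$ components of $\mathcal G^+$, so together the two contain at most $|\mathcal B|+2$ components of $\mathcal G^+$. Hence, for every $K$,
\[
C_1(\mathcal F_k(t))+C_2(\mathcal F_k(t))\le N_{\ge K}(\mathcal G^+)+K(|\mathcal B|+2).
\]
Given $\varepsilon>0$, choose $K$ with $r_K<\Phi(F^+)(t)+\varepsilon/2$. By Lemma~\ref{lem:types} the right side is whp at most $(\Phi(F^+)(t)+\varepsilon)n$, and $\Phi(F^+)(t)\le\Phi(\rho)(t+\delta)$ by \eqref{eq:sandwich} and Lemmas~\ref{lem:mono} and~\ref{lem:basic}(iv).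

\medskip\noindent\emph{Step 5: lower bound.} We hold back the last edges of $\mathcal G^-$ and use them to join the large components formed by the others. Let $\eta=\delta/2$, let $\mathcal G'$ consist of the points of $\mathcal G^-$ at times at most $t-\eta$, and $\mathcal G''$ of those in $(t-\eta,t]$. Every type below $t$ is at most $t-\delta<t-\eta$. Hence $\mathcal G'$ is the graph of Lemma~\ref{lem:types} with kernel $\kappa_{t-\eta}$, and $N_{\ge K}(\mathcal G')/n\to r_K\ge\Phi(F^-)(t-\eta)$. Also, given $\mathcal A$, the graph $\mathcal G''$ is independent of $\mathcal G'$, and two vertices of types below $t$ are nonadjacent in $\mathcal G''$ with probability $e^{-\eta/n}$, independently over pairs.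

Choose $K\ge2$ with $(\log2)/K<\eta\varepsilon^2$, and call a component of $\mathcal G'$ \emph{big} if it has at least $K$ vertices. There are at most $n/K$ big components, and their vertices have types below $t$. Call a partition of the big components into two groups a \emph{cut} if each group has at least $\varepsilon n$ vertices and $\mathcal G''$ has no edge between the groups. Given $\mathcal A$ and $\mathcal G'$, the expected number of cuts is at most $2^{n/K}e^{-\eta\varepsilon^2n}\to0$, so whp there is none.

Let $s_1\ge s_2\ge\cdots$ be the numbers of vertices of big components in the various components of $\mathcal G^-=\mathcal G'\cup\mathcal G''$, and $N=\sum_is_i=N_{\ge K}(\mathcal G')$. Grouping the components of $\mathcal G^-$ groups the big components with no edge of $\mathcal G''$ across. If there is no cut, then $s_1\ge N-3\varepsilon n$. Indeed, this needs no proof if $N<3\varepsilon n$ or $s_1>N-\varepsilon n$. If $N\ge3\varepsilon n$ and $\varepsilon n\le s_1\le N-\varepsilon n$, the first component against the rest is a cut. If $N\ge3\varepsilon n$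 and $s_1<\varepsilon n$, add $s_1,s_2,\dots$ until the sum first reaches $\varepsilon n$; it is then below $2\varepsilon n$, the rest exceeds $\varepsilon n$, and again there is a cut. So whp $C_1(\mathcal F_k(t))\ge s_1\ge(\Phi(F^-)(t-\eta)-4\varepsilon)n$, and $\Phi(F^-)(t-\eta)\ge\Phi(\rho)(t-3\delta/2)$ by \eqref{eq:sandwich} and Lemmas~\ref{lem:mono} and~\ref{lem:basic}(iv).

\medskip\noindent\emph{Conclusion.} For every $J$ and $\varepsilon$, whp
\[
\Phi(\rho)(t-3\delta/2)-4\varepsilon\le\frac{C_1(\mathcal F_k(t))}n\le\frac{C_1(\mathcal F_k(t))+C_2(\mathcal F_k(t))}n\le\Phi(\rho)(t+\delta)+\varepsilon .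
\]
Since $\Phi(\rho)$ is continuous, $C_1/n\to\Phi(\rho)(t)$ and $C_2/n\to0$ in probability for each $t>0$. At $t=0$ all components are single vertices almost surely, and $\Phi(\rho)=0$ on $(-\infty,0]$ because $a(\rho)\ge0$. So $\rho_k=\Phi(\rho)\in\mathcal D$ and \eqref{eq:ind} holds.
\end{proof}

From Proposition~\ref{prop:rec} and Lemma~\ref{lem:thr}(ii) we obtain the form in which the problem is treated from now on:
\begin{equation}\label{eq:reduce}
v_k=\rho_k(2k+\cdot)=S^kH,\qquad\sigma_{k+1}=\sigma(\rho_k)=2k+\sigma(v_k).
\end{equation}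

\section{The profiles have bounded width}\label{sec:width}

To extract a limit from $(v_k)$ we need compactness, and the properties used in the first part of Lemma~\ref{lem:contr} do not give it. The map $R$ on $\mathcal D$ defined by $(RF)^2=\frac12(\theta_1F)^2+\frac12(\theta_{-1}F)^2$ preserves order and $m$ and commutes with translations, but $(R^kH)^2$ is the d.f.\ of a simple random walk after $k$ steps, and $d(R^kH,H)$ is its mean absolute value, which tends to infinity. The additional property of $\Phi$ is the inequality $\Phi(F)\le E_F$ in \eqref{eq:cons}.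

Let $X_k,X_k'$ be independent with d.f.\ $\rho_k$, let $M_k=X_k\vee X_k'$, which has d.f.\ $\rho_k^2$, and put $V_k=\operatorname{Var}M_k$ and $\Delta_k=\mathbb E|X_k-X_k'|$. These variables are nonnegative and $X_0=0$. Recall that if $\mathbb P(Y>t)\le\mathbb P(Y'>t)$ for all $t$, then $\mathbb E\psi(Y)\le\mathbb E\psi(Y')$ for nondecreasing $\psi\ge0$. By Lemma~\ref{lem:tail} and induction, each $X_k$ therefore has a finite exponential moment of some positive order, so all moments below are finite.

\begin{lemma}[variance identity]\label{lem:var}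
For $k\ge1$, $\mathbb EM_k=2k$,
\begin{equation}\label{eq:var}
V_k-V_{k-1}=4\big(\gamma_k-(2k-1)\big),
\end{equation}
\begin{equation}\label{eq:var2}
\gamma_k\le2k-\tfrac12\Delta_k,\qquad V_k\le V_{k-1}+4-2\Delta_k,\qquad\sum_{j=1}^k\Delta_j\le2k .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cons}, $\mathbb EM_k=m(\rho_k)=m(H)+2k=2k$. By \eqref{eq:moments}, $\mathbb EM_k^2-\mathbb EM_{k-1}^2=\int_0^\infty2t(\rho_{k-1}^2-\rho_k^2)\,dt=4\gamma_k$. Subtracting $4k^2-4(k-1)^2=4(2k-1)$ gives \eqref{eq:var}. The d.f.\ $E_k=E_{\rho_{k-1}}$ has density $\frac12(\rho_{k-1}^2-\rho_k^2)$, which vanishes on $(-\infty,0)$, so its mean is $\gamma_k$. Since $E_k\ge\rho_k$,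
\[
\gamma_k=\int_0^\infty(1-E_k)\le\int_0^\infty(1-\rho_k)=\mathbb EX_k .
\]
From $x\vee x'=\frac12(x+x')+\frac12|x-x'|$ we get $2k=\mathbb EX_k+\frac12\Delta_k$, which gives the first inequality in \eqref{eq:var2}. The second follows from \eqref{eq:var}, and the third by summing, since $V_0=0$ and $V_k\ge0$.
\end{proof}

So the variance falls whenever $\Delta_k>2$, and the profile is narrow on average over $k$. This does not yet bound a given $\Delta_k$. The contraction carries the bound from good indices to all indices: $v_j$ is as close to $v_{j+k}$ as $H$ is to $v_k$. No constant below is optimized.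

\begin{lemma}\label{lem:width}
$a_j:=d(v_j,H)\le25$ for all $j\ge0$.
\end{lemma}

\begin{proof}
The function $v_k^2$ is the d.f.\ of $M_k-2k$, so $a_k=\mathbb E|M_k-2k|$ by \eqref{eq:moments}. We have $|M_k-\mathbb EX_k|\le|X_k-\mathbb EX_k|+|X_k'-\mathbb EX_k|$, and $\mathbb E|X_k-\mathbb EX_k|\le\Delta_k$ by Jensen's inequality applied to $X_k'$. With $2k-\mathbb EX_k=\frac12\Delta_k$ this gives $a_k\le2\Delta_k+\frac12\Delta_k=\frac52\Delta_k$.

Let $I=\{k\ge1:\Delta_k\le5\}$. By \eqref{eq:var2}, at most $\frac25N$ indices in $[1,N]$ lie outside $I$, so $|I\cap[1,N]|\ge\frac35N$ for all $N$. Fix $j\ge1$ and $N>2j$. The number of $k\in[1,N]$ with $k+j\in I$ is $|I\cap[j+1,j+N]|\ge\frac35(N+j)-j$. Since $\frac35N+\frac35(N+j)-j=N+\frac15(N-2j)>N$, some $k\in[1,N]$ has both $k\in I$ and $k+j\in I$. By Lemma~\ref{lem:contr},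
\[
a_j\le d(S^jH,S^jS^kH)+d(S^{j+k}H,H)\le a_k+a_{k+j}\le\tfrac{25}2+\tfrac{25}2 .
\]
Finally $a_0=0$.
\end{proof}

Lemma~\ref{lem:width} gives tightness, but we need more on both sides. Convergence in $d$ needs a uniformly integrable right tail, and convergence of thresholds needs a common left end (Remark~\ref{rem:left}). Each comes from a recursion in $k$ in which the shift by $2$ works in our favor on the right, and the square in \eqref{eq:cons} on the left.

\begin{lemma}[uniform tails]\label{lem:tails}
There is a constant $\beta<\infty$ such that, with $L=403$, for all $k\ge0$,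
\begin{gather}
1-v_k(t)\le\beta e^{-t/4}\quad\text{for all }t,\label{eq:right}\\
v_k=0\quad\text{on }(-\infty,-L].\label{eq:left}
\end{gather}
\end{lemma}

\begin{proof}
\emph{Right tail.} By monotonicity $100(1-v_k(100)^2)\le\int_0^{100}(1-v_k^2)\le a_k\le25$, so $v_k(100)\ge v_k(100)^2\ge\frac34$. For $k\ge1$ apply Lemma~\ref{lem:tail} with $F=\rho_{k-1}$, $t_1=2k+100$ and $c=\rho_k(t_1)=v_k(100)\ge\frac34$. Let $Y_k=X_k-2k$, which has d.f.\ $v_k$, and note $X_{k-1}-2k=Y_{k-1}-2$. The lemma says $\mathbb P(Y_k>t)\le\mathbb P\big((Y_{k-1}-2)\vee100+\xi/c>t\big)$. Since $\mathbb Ee^{\xi/(4c)}=(1-\frac1{4c})^{-1}\le\frac32$ and $e^{(x\vee y)/4}\le e^{x/4}+e^{y/4}$,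
\[
\mathbb Ee^{Y_k/4}\le\tfrac32\big(e^{-1/2}\,\mathbb Ee^{Y_{k-1}/4}+e^{25}\big).
\]
As $\frac32e^{-1/2}<1$ and $Y_0=0$, the number $\beta=\sup_k\mathbb Ee^{Y_k/4}$ is finite, and Markov's inequality gives \eqref{eq:right}.

\emph{Left tail.} Let $s=400$. From $s\,v_k(-s)^2\le\int_{-s}^0v_k^2\le25$ we get $v_k\le\frac14$ on $(-\infty,-s]$. By \eqref{eq:cons}, $v_k(t)=\Phi(v_{k-1})(t+2)\le\frac12\int_{-\infty}^{t+2}v_{k-1}^2$. We show by induction on $k$ that $v_k(t)\le2e^{t+s}$ for $t\le-s$; for $k=0$ the left side is $0$. If $-s-2\le t\le-s$, then $2e^{t+s}\ge2e^{-2}>\frac14\ge v_k(t)$. If $t<-s-2$, then $v_{k-1}^2\le\frac14v_{k-1}$ on $(-\infty,t+2]$, so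
\[
v_k(t)\le\frac18\int_{-\infty}^{t+2}2e^{r+s}\,dr=\frac{e^2}8\cdot2e^{t+s}\le2e^{t+s},
\]
because $e^2<8$. Consequently $\int_{-\infty}^{-s-1}v_{k-1}\le2/e<1$, and Lemma~\ref{lem:thr}(iii) and (i) give $v_k(-s-3)=\Phi(v_{k-1})(-s-1)=0$ for $k\ge1$. For $k=0$, \eqref{eq:left} holds by definition.
\end{proof}

\section{Convergence to the wave}\label{sec:conv}

We use two textbook facts. Helly's selection theorem: every sequence of d.f.s has a subsequence that converges, off a countable set, to a nondecreasing right-continuous function with values in $[0,1]$. P\'olya's theorem: if d.f.s converge pointwise to a continuous d.f., they converge uniformly.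

\begin{lemma}\label{lem:unif}
If $F_k,W\in\mathcal D$, $W$ is continuous and $d(F_k,W)\to0$, then $\sup|F_k-W|\to0$.
\end{lemma}

\begin{proof}
For $h>0$, monotonicity gives $\frac1h\int_{t-h}^tF_k^2\le F_k(t)^2\le\frac1h\int_t^{t+h}F_k^2$. The outer terms converge to the same averages of $W^2$, so every limit point of $F_k(t)^2$ lies in $[W(t-h)^2,W(t+h)^2]$. Let $h\to0$ and apply P\'olya's theorem.
\end{proof}

The contraction in Lemma~\ref{lem:contr} has no uniform rate, so it does not by itself give a fixed point. It does give a monotone quantity, the step length along an orbit, which must be constant along the orbit of a limit point.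

\begin{lemma}\label{lem:orbit}
Let $F,W\in\mathcal D$ and suppose $d(S^{k_i}F,W)\to0$ for some $k_i\to\infty$. Then $SW=W$, $W$ is continuous, and $d(S^kF,W)\to0$.
\end{lemma}

\begin{proof}
Write $F_k=S^kF$. By Lemma~\ref{lem:contr} the sequence $d(F_{k+1},F_k)$ is nonincreasing; let $d_\infty$ be its limit. Also $d(F_{k_i+j},S^jW)\le d(F_{k_i},W)\to0$ for $j=1,2$. Hence $d(SW,W)=\lim d(F_{k_i+1},F_{k_i})=d_\infty$ and $d(S^2W,SW)=\lim d(F_{k_i+2},F_{k_i+1})=d_\infty$. Since $m(SW)=m(W)$, the assumption $SW\ne W$ would give $d(S^2W,SW)<d(SW,W)$, a contradiction. So $W=\Phi(W)(\cdot+2)$, which is continuous by Lemma~\ref{lem:cont}. Finally $d(F_{k+1},W)=d(SF_k,SW)\le d(F_k,W)$, and a nonincreasing sequence with a subsequence tending to $0$ tends to $0$.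
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:wave}(a)]
By Helly's theorem $v_{k_i}\to w$ off a countable set. By \eqref{eq:left} and monotonicity $w=0$ on $(-\infty,-L)$, and by \eqref{eq:right} and right-continuity $1-w(t)\le\beta e^{-t/4}$; so $w\in\mathcal D$. The functions $|v_k^2-w^2|$ vanish on $(-\infty,-L)$ and are bounded by $1$ on $[-L,0]$ and by $2\beta e^{-t/4}$ on $[0,\infty)$, so $d(v_{k_i},w)\to0$ by dominated convergence. By Lemmas~\ref{lem:orbit} and~\ref{lem:unif}, $w$ is continuous, $Sw=w$, that is $\Phi(w)=w(\cdot-2)$, and $v_k\to w$ both in $d$ and uniformly. Since $m(v_k)=0$ for all $k$, \eqref{eq:dm} gives $m(w)=0$.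

All $v_k$ and $w$ vanish on $(-\infty,-L)$, so $\sigma(v_k)\to\sigma(w)$ by Corollary~\ref{cor:thr}. Put $\sigma_\infty=\sigma(w)-2$. By \eqref{eq:reduce}, $\sigma_{k+1}=2k+\sigma(w)+o(1)=2(k+1)+\sigma_\infty+o(1)$, which is Theorem~\ref{thm:main}. Finally $w(t)=\Phi(w)(t+2)$ is positive if and only if $t+2>\sigma(w)$, that is $t>\sigma_\infty$.
\end{proof}

\section{Uniqueness, other initial profiles, and bounds}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:wave}(b)]
If $\Phi(W)=\theta_cW$, then $m(W)+2=m(\Phi(W))=m(W)+c$, so $c=2$ and $SW=W$. The translate $w'=\theta_{m(W)}w$ is fixed by $S$ and has $m(w')=m(W)$. If $W\ne w'$, Lemma~\ref{lem:contr} gives $d(W,w')=d(SW,Sw')<d(W,w')$, which is absurd.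
\end{proof}

For a general $F\in\mathcal D$ the argument of Section~\ref{sec:width} is not available; the variance may be infinite. But now that the wave exists, its translates are fixed points of the order-preserving map $S$, and an orbit that starts between two of them stays there. We approximate $F$ by such trapped functions.

\begin{proof}[Proof of Theorem~\ref{thm:wave}(c)]
Let $a=a(F)$. For $b>0$ we have $\theta_bw\le\theta_{-b}w$; put $F_b=(F\wedge\theta_{-b}w)\vee\theta_bw\in\mathcal D$, so that $\theta_bw\le F_b\le\theta_{-b}w$. The function $F_b$ differs from $F$ at a point $x$ in two cases only. If $F(x)>w(x+b)$, then $x\ge a$, $F_b(x)=w(x+b)$ and $F^2-F_b^2\le2(1-w(x+b))$. If $F(x)<w(x-b)$, then $x>b+\sigma_\infty$, $F_b(x)=w(x-b)$ and $F_b^2-F^2\le1-F^2$. So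
\[
d(F_b,F)\le2\int_{a+b}^\infty(1-w)+\int_{b+\sigma_\infty}^\infty(1-F^2)\to0\qquad(b\to\infty),
\]
since both $w$ and $F$ have integrable right tails.

Fix $b$. For all $k$, $\theta_bw\le S^kF_b\le\theta_{-b}w$. By Helly's theorem a subsequence converges off a countable set to some right-continuous nondecreasing $W$, which lies between the same bounds and so belongs to $\mathcal D$. The convergence holds in $d$, with dominating function $(\theta_{-b}w)^2-(\theta_bw)^2$, whose integral is $2b$. By Lemma~\ref{lem:orbit}, $SW=W$ and $d(S^kF_b,W)\to0$. By (b), $W=\theta_cw$ for some $c$, and $c=m(W)=\lim m(S^kF_b)=m(F_b)$ by \eqref{eq:dm}. Translates of $w$ are comparable, so $d(\theta_cw,\theta_{c'}w)=|c-c'|$. Therefore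
\begin{align*}
\limsup_kd(S^kF,\theta_{m(F)}w)&\le\limsup_k\big[d(S^kF,S^kF_b)+d(S^kF_b,\theta_{m(F_b)}w)\big]+|m(F_b)-m(F)|\\
&\le2d(F,F_b),
\end{align*}
and letting $b\to\infty$ gives $d(S^kF,\theta_{m(F)}w)\to0$. By Lemma~\ref{lem:unif}, $S^kF=\Phi^k(F)(2k+\cdot)$ converges uniformly to $\theta_{m(F)}w$.

Since $F\le\theta_aH$, we have $S^kF\le\theta_av_k$, which vanishes on $(-\infty,a-L]$ by \eqref{eq:left}; so does the limit. Corollary~\ref{cor:thr} gives $\sigma(S^kF)\to\sigma(w)+m(F)=m(F)+\sigma_\infty+2$. Hence $\inf\{t:\Phi^{k+1}(F)(t)>0\}=\sigma(\Phi^k(F))=2k+\sigma(S^kF)=2(k+1)+m(F)+\sigma_\infty+o(1)$.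
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wave}(d)]
The variable $M_k-2k$ is centered with d.f.\ $v_k^2$, so $V_k=\int2t(H-v_k^2)\,dt$ by \eqref{eq:moments}. By Lemma~\ref{lem:tails} the integrand vanishes on $(-\infty,-L]$ and is bounded by $2L$ on $[-L,0]$ and by $4\beta te^{-t/4}$ on $[0,\infty)$. So $V_k\to\int2t(H-w^2)\,dt=\operatorname{Var}(w^2)$, as $m(w)=0$. Summing \eqref{eq:var} gives $\sum_{j\le k}(\gamma_j-2j+1)=V_k/4$. The series thus converges to $\frac14\operatorname{Var}(w^2)$, and its terms tend to $0$. The law with d.f.\ $w^2$ has mean $0$ and is carried by $(\sigma_\infty,\infty)$, since $w(\sigma_\infty)=0$; so $\sigma_\infty<0$.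

For the lower bound we show that $w$ rises quickly after $\sigma_\infty$ and is narrow; since $m(w)=0$, its left end then cannot be far from $0$. By \eqref{eq:var2}, $\Delta_k\le2(2k-\gamma_k)\to2$. Writing $|X_k-X_k'|=\int\mathbf 1\{X_k\wedge X_k'\le t<X_k\vee X_k'\}\,dt$ gives $\Delta_k=2\int v_k(1-v_k)$, and Fatou's lemma gives $\int w(1-w)\le1$. By Lemma~\ref{lem:thr}(iii),
\[
1=\lambda_w(\sigma_\infty+2)\le\int_{\sigma_\infty}^{\sigma_\infty+2}w\le2w(\sigma_\infty+2),
\]
so $w\ge\frac12$ on $[\sigma_\infty+2,\infty)$. If $\sigma_\infty\ge-2$ there is nothing to prove, so let $\sigma_\infty<-2$. When $w\ge\frac12$ we have $1+w\le3w$ and so $1-w^2\le3w(1-w)$. Using $m(w)=0$ in the middle step,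
\[
\int_{\sigma_\infty+2}^0w^2\le\int_{-\infty}^0w^2=\int_0^\infty(1-w^2)\le3\int_0^\infty w(1-w),
\]
while
\[
\int_{\sigma_\infty+2}^0w^2=\int_{\sigma_\infty+2}^0\big(w-w(1-w)\big)\ge\tfrac12(|\sigma_\infty|-2)-\int_{\sigma_\infty+2}^0w(1-w).
\]
Together these give $\frac12(|\sigma_\infty|-2)\le3\int w(1-w)\le3$, that is $\sigma_\infty\ge-8$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{JS} Svante Janson and Gregory B. Sorkin, \emph{Successive minimum spanning trees}, arXiv:1906.01533 (2019).
\end{thebibliography}
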